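\title{A totally disconnected almost $P$-space on which every operator is a weak multiplication}

\begin{abstract}
We prove in ZFC that there is an infinite totally disconnected compact space $K$ in which every nonempty $G_\delta$ set has nonempty interior and such that every bounded operator on $C(K)$ is the sum of a multiplication by a continuous function and a weakly compact operator. This answers a question from a paper of Avil\'es and Koszmider. The space is a closed subset of $2^{\mathfrak c}$ built in $\mathfrak c$ steps. Non-separation promises control the action of operators on disjoint sequences of clopen sets, and a second filtration of the coordinates, by countable ordinals, gives a reflection property that forces the symbol of each operator to be continuous. For operators on this $C(K)$, being injective, being surjective and being an automorphism are equivalent.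
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $K$ is a compact Hausdorff space, $C(K)$ is the Banach space of real-valued continuous functions on $K$ with the supremum norm, and $M(K)=C(K)^*$ is the space of Radon measures on $K$. An \emph{operator} is a bounded linear operator, and it is \emph{weakly compact} if it maps the unit ball to a relatively weakly compact set.

Two kinds of operators act on every $C(K)$: the multiplications $gI\colon f\mapsto gf$ with $g\in C(K)$, and the weakly compact operators, among them all operators of finite rank. To say that $C(K)$ has few operators is to say that, in some sense, there is nothing else. There are two ways of making this precise.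

\begin{definition}\label{def:weak}
An operator $T\colon C(K)\to C(K)$ is a \emph{weak multiplication} if $T=gI+S$ with $g\in C(K)$ and $S\colon C(K)\to C(K)$ weakly compact. It is a \emph{weak multiplier} if $T^*=gI+S$, where $g\colon K\to\mathbb R$ is a bounded Borel function, $gI$ is the operator $\mu\mapsto g\mu$ on $M(K)$ given by $(g\mu)(A)=\int_A g\,d\mu$, and $S\colon M(K)\to M(K)$ is weakly compact.
\end{definition}

Every weak multiplication is a weak multiplier, because the adjoint of $f\mapsto gf$ is $\mu\mapsto g\mu$ and the adjoint of a weakly compact operator is weakly compact. The two notions differ in the regularity of the \emph{symbol} $g$; Example~\ref{ex:point} shows how a discontinuous symbol arises. If $K$ is finite, every operator is weakly compact, so only infinite $K$ are of interest.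

A compact space $K$ is an \emph{almost $P$-space} if every nonempty $G_\delta$ subset of $K$ has nonempty interior. This condition has a simple meaning for multiplications. The operator $gI$ is injective exactly when the zero set $g^{-1}(0)$ has empty interior, and it is invertible exactly when $g^{-1}(0)$ is empty. Zero sets are $G_\delta$ sets, and every nonempty $G_\delta$ set $\bigcap_n O_n$ contains a nonempty zero set: if $x$ is one of its points, take $g=\sum_n2^{-n}f_n$ with $f_n\colon K\to[0,1]$ continuous, $f_n(x)=0$ and $f_n=1$ off $O_n$. So $K$ is an almost $P$-space if and only if every injective multiplication on $C(K)$ is invertible. On $[0,1]$, multiplication by $g(t)=t$ is injective and not onto.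

If $C(K)$ has few operators, one expects this property of multiplications to pass to all operators. It is known that if $K$ is a totally disconnected almost $P$-space such that every operator on $C(K)$ is a weak multiplier, then every injective operator on $C(K)$ is an automorphism. Avil\'es and Koszmider \cite{AK} construct an infinite compact space with these properties, and the following problem comes from their paper.

\medskip
\noindent\textbf{Problem.} \emph{Is it provable in ZFC alone, without extra set-theoretic axioms, that there is an infinite compact Hausdorff space $K$ which is a totally disconnected almost $P$-space and such that every operator on $C(K)$ is a weak multiplication?}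
\medskip

The answer is yes.

\begin{theorem}[ZFC]\label{thm:main}
There is a nonempty totally disconnected compact Hausdorff almost $P$-space $K$ without isolated points (so $K$ is infinite) such that every operator $T\colon C(K)\to C(K)$ has the form $T=gI+S$ with $g\in C(K)$ and $S$ weakly compact.
\end{theorem}

The space that we construct has the following further properties. Here $\mathcal L(C(K))$ is the algebra of operators on $C(K)$, and $\mathcal W(C(K))$ is the ideal of weakly compact operators.

\begin{theorem}[ZFC]\label{thm:more}
The space $K$ constructed in the proof of Theorem~\ref{thm:main} satisfies: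
\begin{enumerate}
\item[(a)] The weight of $K$ is $\mathfrak c$, and every nonempty totally disconnected compact almost $P$-space without isolated points has weight at least $\mathfrak c$.
\item[(b)] For each $x\in K$, every bounded continuous function on $K\setminus\{x\}$ extends continuously to $K$.
\item[(c)] The decomposition $T=gI+S$ is unique, and $T\mapsto g$ induces an isometric algebra isomorphism $\mathcal L(C(K))/\mathcal W(C(K))\cong C(K)$.
\item[(d)] If $T=gI+S$ with $g$ nowhere zero, then $T$ is Fredholm of index $0$. If $g$ has a zero, then $\ker T$ contains an isometric copy of $c_0(\mathfrak c)$ and $T[C(K)]$ has infinite codimension. In particular, an operator on $C(K)$ is injective if and only if it is surjective, if and only if it is an automorphism.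
\item[(e)] There are $\mathfrak c$ pairwise disjoint nonempty clopen sets $u_i\subset K$ $(i<\mathfrak c)$ such that each $u_i$ has the properties stated in Theorem~\ref{thm:main} and, for $i\ne j$, every operator $C(u_i)\to C(u_j)$ is weakly compact. So the spaces $C(u_i)$ are pairwise non-isomorphic.
\end{enumerate}
\end{theorem}

There is a reason to doubt that ZFC suffices. A recursion of length $\mathfrak c$ can attend to every countable sequence of clopen sets, since there are only $\mathfrak c^\omega=\mathfrak c$ of them. This is enough to make $K$ an almost $P$-space and, as we shall see, to control how operators act on disjoint sequences. Continuity of the symbol is a different kind of requirement: it must hold at every point. In an almost $P$-space without isolated points no point is a $G_\delta$ set, so no countable family of clopen sets pins a point down; and our space has $2^{\mathfrak c}$ points (Remark~\ref{rem:size}), so the points cannot be treated one at a time. The way out is to arrange that a discontinuity at a point $x$ is already visible on countably many clopen sets, and that it then reproduces itself at a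 second point near $x$, where it is forbidden.

The proof is organized as follows. Section~\ref{sec:reduction} reduces Theorem~\ref{thm:main} to two properties: (D), about operators and disjoint sequences of clopen sets, and (L), about limits of functions at points. Section~\ref{sec:onestep} describes the basic step of the construction, which adds one clopen set while keeping fewer than $\mathfrak c$ Haydon-type promises that certain pairs of sets are never separated. The space is built in Section~\ref{sec:construction}; besides its position in the recursion, each coordinate receives a countable ordinal, its rank. Section~\ref{sec:reflection} proves a reflection lemma for ranks and deduces (L), and Section~\ref{sec:disjoint} proves (D). Theorem~\ref{thm:more} is proved in Section~\ref{sec:more}. All arguments are carried out in ZFC.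

\section{Background}\label{sec:background}

\subsection*{Sets} We write $\omega=\{0,1,2,\dots\}$ and $2=\{0,1\}$, and an ordinal is the set of smaller ordinals; $\mathfrak c$ is the cardinality of the continuum, viewed as an ordinal. For a set $s$, $2^s$ is the set of functions $s\to 2$ with the product topology, and $x|s$ denotes restriction. The set of finite sequences of natural numbers is $\omega^{<\omega}$, the length of $\sigma\in\omega^{<\omega}$ is $|\sigma|$, and $f|n=(f(0),\dots,f(n-1))$ for $f\in\omega^\omega$. We use three theorems of ZFC: $\operatorname{cf}(\mathfrak c)>\omega$, that is, every countable subset of $\mathfrak c$ is bounded in $\mathfrak c$; $\mathfrak c^\omega=\mathfrak c$; and there is an \emph{almost disjoint} family $\{b_t:t<\mathfrak c\}$ of infinite subsets of $\omega$, meaning that $b_t\cap b_s$ is finite for $t\neq s$. (Identify $\omega$ with the set of finite $0$-$1$ sequences and take the sets $\{z|n:n\in\omega\}$ for $z\in2^\omega$.) Each $b_t$ is co-infinite, since it meets another infinite set $b_s$ in a finite set. We fix such a family.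

\subsection*{Clopen sets} Let $K$ be compact and totally disconnected, and let $\operatorname{Clop}(K)$ be the algebra of its clopen subsets. The clopen sets form a base, and if $F\subset O$ with $F$ closed and $O$ open, there is a clopen $w$ with $F\subset w\subset O$. Subsets $P,Q$ of $K$ are \emph{separated} if some clopen $w$ satisfies $P\subset w$ and $Q\cap w=\emptyset$; equivalently, $\overline P\cap\overline Q=\emptyset$. The space $K$ is an almost $P$-space if and only if every nonempty $G_\delta$ set contains a nonempty clopen set.

\subsection*{Measures} For $\mu\in M(K)$ let $|\mu|$ be its variation, so $\|\mu\|=|\mu|(K)$. With $K$ as above, we use three facts.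
\begin{enumerate}
\item[(M1)] If $C$ is clopen, $|\mu|(C)=\sup\{\int f\,d\mu: f\in C(K),\ |f|\le 1_C\}$; this is the norm of $\mu$ as a functional on $C(C)$.
\item[(M2)] If $y\in K$, then $|\mu|(A\setminus\{y\})\to0$ as the clopen neighborhood $A$ of $y$ shrinks (outer regularity).
\item[(M3)] If $O$ is open and $\eta>0$, there is a clopen $A\subset O$ with $|\mu|(O\setminus A)<\eta$ (inner regularity gives a compact set, which we enlarge to a clopen subset of $O$).
\end{enumerate}
For an operator $T$ on $C(K)$ and $x\in K$ we put $\mu_x=T^*\delta_x$. Then $\|\mu_x\|\le\|T\|$, $Tf(x)=\int f\,d\mu_x$, and $T1_C(x)=\mu_x(C)$ for clopen $C$.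

\subsection*{Weak compactness} Sums of weakly compact operators are weakly compact, and so are compositions of a weakly compact operator with any operator on either side. The identity of $X$ is weakly compact if and only if $X$ is reflexive. \emph{Gantmacher's theorem} says that $S$ is weakly compact if and only if $S^*$ is. \emph{Grothendieck's criterion} \cite[Ch.~VII]{Diestel} says that a bounded set $\mathcal M\subset M(K)$ is relatively weakly compact if and only if $\sup_{\mu\in\mathcal M}|\mu(O_n)|\to0$ for every sequence of pairwise disjoint open sets $O_n$. Together they give a test that involves only clopen sets.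

\begin{lemma}\label{lem:wc}
Let $K$ be compact and totally disconnected. An operator $S$ on $C(K)$ is weakly compact if and only if $\|S1_{A_n}\|\to0$ for every sequence of pairwise disjoint clopen sets $A_n$.
\end{lemma}

\begin{proof}
Let $\mathcal M=\{S^*\nu:\|\nu\|\le1\}$. By Gantmacher's theorem, $S$ is weakly compact if and only if $\mathcal M$ is relatively weakly compact. For clopen $A$ we have $(S^*\nu)(A)=\int S1_A\,d\nu$, hence $\|S1_A\|=\sup_{\mu\in\mathcal M}|\mu(A)|$. So the condition is necessary by Grothendieck's criterion. Conversely, if $\mathcal M$ is not relatively weakly compact, there are $\varepsilon>0$, disjoint open sets $O_n$ and $\mu_n\in\mathcal M$ with $|\mu_n(O_n)|>\varepsilon$ for infinitely many $n$. For these $n$, (M3) gives clopen $A_n\subset O_n$ with $|\mu_n(A_n)|>\varepsilon$, so $\|S1_{A_n}\|>\varepsilon$.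
\end{proof}

\begin{lemma}\label{lem:mult}
Let $u$ be a nonempty totally disconnected compact space without isolated points. If $h\in C(u)$ and $hI$ is weakly compact on $C(u)$, then $h=0$. In particular, $C(u)$ is not reflexive.
\end{lemma}

\begin{proof}
Suppose $|h|\ge\varepsilon>0$ on a nonempty clopen set $v_0$. Every nonempty clopen set has two points, so it splits into two nonempty clopen sets. Splitting $v_n=A_n\cup v_{n+1}$ repeatedly gives disjoint nonempty clopen sets $A_n\subset v_0$ with $\|h1_{A_n}\|\ge\varepsilon$, contrary to Lemma~\ref{lem:wc}. For the last statement take $h=1$.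
\end{proof}

For a clopen $u\subset K$ we denote by $R_u\colon C(K)\to C(u)$ the restriction and by $E_u\colon C(u)\to C(K)$ the extension by zero.

\section{Two obstacles}\label{sec:reduction}

In this section $K$ is a nonempty totally disconnected compact space without isolated points. An operator on $C(K)$ can fail to be a weak multiplication in two ways: it can carry mass from infinitely many disjoint sets to other places, or it can act locally as a multiplication by a function that has no continuous version. The first failure is excluded by the following property.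

\begin{enumerate}
\item[(D)] For every operator $T$ on $C(K)$ and all pairwise disjoint clopen sets $A_n$, we have $\sup_{x\notin A_n}|T1_{A_n}(x)|\to0$.
\end{enumerate}

Property (D) is necessary already for weak multipliers. If $T^*=gI+S$ and $x\notin A_n$, then $T1_{A_n}(x)=(S\delta_x)(A_n)$, and Grothendieck's criterion applies to the relatively weakly compact set $\{S\delta_x:x\in K\}$.

\begin{example}\label{ex:omegastar}
Let $K=\beta\omega\setminus\omega$. Its clopen sets are the sets $A^*=\overline A\setminus\omega$ for $A\subset\omega$; $A^*\ne\emptyset$ if and only if $A$ is infinite, and $A^*\subset B^*$ if and only if $A\setminus B$ is finite. This is an almost $P$-space: if the sets $A_n^*$ decrease and are nonempty, pick $m_0<m_1<\cdots$ with $m_n\in A_0\cap\dots\cap A_n$; then $\{m_n:n\in\omega\}^*\subset\bigcap_nA_n^*$. But (D) fails. The permutation $\pi$ of $\omega$ exchanging $2k$ and $2k+1$ induces a homeomorphism of $K$, and the composition operator $T$ sends $1_{A^*}$ to $1_{\pi[A]^*}$. If the $A_n$ are disjoint infinite sets of even numbers, $T1_{A_n^*}$ takes the value $1$ outside $A_n^*$ for every $n$.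
\end{example}

The second failure is what separates weak multipliers from weak multiplications.

\begin{example}\label{ex:point}
Let $x\in K$ and let $\varphi$ be a bounded continuous function on $K\setminus\{x\}$; put $\varphi(x)=0$. Then $Tf=\varphi\cdot(f-f(x))$ is continuous at $x$ because $\varphi$ is bounded, so $T$ is an operator on $C(K)$. It is a weak multiplier, since $T^*\mu=\varphi\mu-\bigl(\int\varphi\,d\mu\bigr)\delta_x$ and the last term has rank at most one. Suppose $T=gI+S$ is a weak multiplication. For a nonempty clopen $u\not\ni x$ and $f\in C(u)$ we have $R_uTE_uf=\varphi f$, so multiplication by $(\varphi-g)|u$ equals $R_uSE_u$ and is weakly compact. By Lemma~\ref{lem:mult}, $\varphi=g$ on $u$. Hence $g$ is a continuous extension of $\varphi|(K\setminus\{x\})$. For instance, in the Cantor set $K\setminus\{x\}$ is a disjoint union of nonempty clopen sets $C_n$ converging to $x$, and $\varphi=(-1)^n$ on $C_n$ gives a weak multiplier that is not a weak multiplication.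
\end{example}

So the space of Theorem~\ref{thm:main} must have the extension property of Theorem~\ref{thm:more}(b). A general operator produces a function with countably many discontinuities rather than one, and we need a version of the extension property that covers it. For a bounded $\varphi\colon K\to\mathbb R$ and $y\in K$ let
\[
\operatorname{osc}(\varphi,y)=\inf_W\ \sup_{u,v\in W}|\varphi(u)-\varphi(v)|,
\]
the infimum being over the neighborhoods $W$ of $y$. Thus $\varphi$ is continuous at $y$ if and only if $\operatorname{osc}(\varphi,y)=0$.

\begin{enumerate}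
\item[(L)] If $\varphi\colon K\to\mathbb R$ is bounded and $\{y:\operatorname{osc}(\varphi,y)>\varepsilon\}$ is finite for every $\varepsilon>0$, then $\lim_{y\to x,\,y\ne x}\varphi(y)$ exists for every $x\in K$.
\end{enumerate}

\begin{proposition}\label{prop:reduction}
Let $K$ be a nonempty totally disconnected compact space without isolated points that satisfies (D) and (L). Then every operator $T$ on $C(K)$ has the form $T=gI+S$ with $g\in C(K)$, $\|g\|\le\|T\|$ and $S$ weakly compact.
\end{proposition}

\begin{proof}
If $T=gI+S$, then $\mu_y=g(y)\delta_y+S^*\delta_y$. So the first candidate for the symbol is the mass of $\mu_y$ at $y$,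
\[
g_0(y)=\mu_y(\{y\}),\qquad |g_0|\le\|T\|.
\]
This function need not be continuous; we use (D) to bound its oscillation and (L) to correct it. For a clopen set $O$ let
\[
d(O)=\sup\{|T1_C(y)|: C\subset O\text{ clopen},\ y\in O\setminus C\}\qquad(\sup\emptyset=0),
\]
which measures how much mass $T$ moves inside $O$. For $\varepsilon>0$ let $X_\varepsilon$ be the set of $x\in K$ such that $d(O)>\varepsilon$ for every clopen $O\ni x$.

\emph{Step 1: $X_\varepsilon$ is finite.} Suppose not, and put $R_0=K$. Given a clopen $R_n$ with $X_\varepsilon\cap R_n$ infinite, split $R_n$ into two clopen sets that both meet $X_\varepsilon$; let $R_{n+1}$ be one whose intersection with $X_\varepsilon$ is infinite and let $O_n$ be the other. The $O_n$ are pairwise disjoint and $d(O_n)>\varepsilon$. So there are clopen $C_n\subset O_n$ and $y_n\notin C_n$ with $|T1_{C_n}(y_n)|>\varepsilon$, which contradicts (D).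

\emph{Step 2: $\operatorname{osc}(g_0,x)\le2\varepsilon$ for $x\notin X_\varepsilon$.} Take a clopen $O\ni x$ with $d(O)\le\varepsilon$, and let $y\in O$. By (M2), $T1_O(y)-g_0(y)=\mu_y(O\setminus\{y\})$ is the limit of $\mu_y(O\setminus A)=T1_{O\setminus A}(y)$ as the clopen set $A$ with $y\in A\subset O$ shrinks. Each of these numbers has absolute value at most $d(O)$. So $|g_0-T1_O|\le\varepsilon$ on $O$, and $T1_O$ is continuous.

\emph{Step 3: the symbol.} By Steps 1 and 2, $g_0$ satisfies the hypothesis of (L), so $g(x)=\lim_{y\to x,\,y\ne x}g_0(y)$ exists for all $x$, and $|g|\le\|T\|$. The function $g$ is continuous. Indeed, given $x$ and $\eta>0$, let $O\ni x$ be open with $|g_0-g(x)|<\eta$ on $O\setminus\{x\}$. For $y\in O\setminus\{x\}$, the value $g(y)$ is a limit of values of $g_0$ at points of $O\setminus\{x\}$, so $|g(y)-g(x)|\le\eta$. Let $X=\bigcup_{k\ge1}X_{1/k}$. By Step 2, $g_0$ is continuous at each point off $X$, so $g=g_0$ off $X$. The set $X$ is countable and $K$ has no isolated points, so $K\setminus X$ is dense by the Baire category theorem.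

\emph{Step 4: $S=T-gI$ is weakly compact.} By Lemma~\ref{lem:wc} it suffices to show $\|S1_{A_n}\|\to0$ for pairwise disjoint clopen sets $A_n$. Off $A_n$ we have $S1_{A_n}=T1_{A_n}$, and (D) applies. On $A_n$ we have $S1_{A_n}=T1_{A_n}-g$. If this does not tend to $0$ uniformly, there is $\varepsilon>0$ such that for infinitely many $n$ the open set $\{x\in A_n:|T1_{A_n}(x)-g(x)|>\varepsilon\}$ is nonempty. It then contains a point $x_n\notin X$, and $|\mu_{x_n}(A_n)-g_0(x_n)|>\varepsilon$. By (M2), $\mu_{x_n}(A)\to g_0(x_n)$ as $A$ shrinks to $x_n$, so there is a clopen $A$ with $x_n\in A\subset A_n$ and $|\mu_{x_n}(A_n\setminus A)|>\varepsilon$. The sets $C_n=A_n\setminus A$ are pairwise disjoint, $x_n\notin C_n$ and $|T1_{C_n}(x_n)|>\varepsilon$, which contradicts (D).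
\end{proof}

\section{Adding one clopen set}\label{sec:onestep}

Suppose that (D) fails in the following form: there are disjoint clopen sets $a_n$ and nonempty clopen sets $V_n$, disjoint from all $a_k$, with $T1_{a_n}\ge\varepsilon$ on $V_n$. Let $b\subset\omega$ and let $c$ be a clopen set that contains $a_n$ for $n\in b$ and misses $a_n$ for $n\notin b$. If for $x\in V_n$ the measure $\mu_x$ sees little of $c$ apart from $c\cap a_n$, then the continuous function $T1_c$ is large on $V_n$ for $n\in b$ and small on $V_n$ for $n\notin b$, so $\bigcup_{n\in b}V_n$ and $\bigcup_{n\notin b}V_n$ are separated. To obtain (D) we therefore want a space in which, for all such sequences, there is a $b$ for which $c$ exists while the two unions of the $V_n$ are \emph{not} separated. Operators do not occur in this requirement, and they will not occur in the construction.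

The set $c$ is added as follows. Let $L$ be a totally disconnected compact space, and let $a_n,E_n$ $(n\in\omega)$ be clopen subsets of $L$ such that the $a_n$ are pairwise disjoint and $a_k\subset E_l$ for all $k,l$. The sets $E_l$ are upper bounds for $c$. For $b\subset\omega$ put $W(b)=\bigcup_{n\in b}a_n$ and
\begin{equation}\label{eq:ext}
\begin{gathered}
F_0(b)=L\setminus W(b),\qquad F_1(b)=\bigcap_{l}E_l\setminus W(\omega\setminus b),\\
L(b)=F_0(b)\times\{0\}\ \cup\ F_1(b)\times\{1\}\ \subset\ L\times 2 .
\end{gathered}
\end{equation}
The sets $F_i(b)$ are closed, so $L(b)$ is compact. Moreover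
\begin{equation}\label{eq:cover}
W(b)\subset F_1(b),\qquad W(\omega\setminus b)\subset F_0(b),\qquad L=F_0(b)\cup W(b),
\end{equation}
so the projection $\pi\colon L(b)\to L$ is onto. The clopen set $c=F_1(b)\times\{1\}$ contains $\pi^{-1}[a_n]$ for $n\in b$, misses $\pi^{-1}[a_n]$ for $n\notin b$, and lies in every $\pi^{-1}[E_l]$.

\begin{example}\label{ex:onestep}
Let $L$ consist of isolated points $p_n,v_n$ $(n\in\omega)$ and a point $\infty$ to which both sequences converge. Let $a_n=\{p_n\}$, $V_n=\{v_n\}$ and $E_l=L\setminus\{v_0,\dots,v_l\}$. The composition operator $T$ of the homeomorphism exchanging $p_n$ and $v_n$ has $T1_{a_n}=1_{V_n}$. Let $b$ be infinite and co-infinite, and let $i_n=1$ for $n\in b$, $i_n=0$ for $n\notin b$. Then $F_0(b)=L\setminus\{p_n:n\in b\}$ and $F_1(b)=\{p_n:n\in b\}\cup\{\infty\}$. Only $\infty$ is doubled in $L(b)$: the points $(p_n,1)$, $n\in b$, converge to $(\infty,1)$, while the points $(p_n,0)$, $n\notin b$, and all points $(v_n,0)$ converge to $(\infty,0)$. So $\{(v_n,0):n\in b\}$ and $\{(v_n,0):n\notin b\}$ are not separated. The exchange has been destroyed: an operator $T'$ on $C(L(b))$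 with $T'f(v_n,0)=f(p_n,i_n)$ would have $T'1_c(v_n,0)=i_n$, which does not converge.

A relative of the exchange survives. Define $T'f(v_n,0)=f(p_n,i_n)-f(\infty,i_n)$, and $T'f=0$ at all other points. These values tend to $0$, so $T'$ is an operator on $C(L(b))$, and $T'1_{\{(p_n,i_n)\}}(v_n,0)=1$ for all $n$; yet $T'1_c=0$. For $n\in b$ the measure $\delta_{(p_n,1)}-\delta_{(\infty,1)}$ has its negative atom in the part of $c$ that lies outside all lifted $a_k$, and this atom cancels the mass on the lift of $a_n$. In Section~\ref{sec:disjoint} we rule this out by preparing upper bounds $E_n=D_n\cup a_0\cup\dots\cup a_n$ with $|\mu_x|(D_n)$ small for $x\in V_n$.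
\end{example}

In the example there was one pair to keep unseparated. In the recursion each step must respect all pairs promised earlier, and without the continuum hypothesis there may be uncountably many of them. The almost disjoint family handles this: an old pair can exclude at most two of its $\mathfrak c$ members.

\begin{lemma}\label{lem:onestep}
Let $L,a_n,E_n$ be as above, with $|\operatorname{Clop}(L)|<\mathfrak c$. Let $V_n$ be nonempty clopen subsets of $L$ with $V_n\cap a_k=\emptyset$ for all $n,k$, and let $\mathcal P$ be a family of fewer than $\mathfrak c$ pairs $(P,Q)$ of subsets of $L$ that are not separated in $L$. Then there is $t<\mathfrak c$ such that, for $b=b_t$, the sets $\pi^{-1}[P]$ and $\pi^{-1}[Q]$ are not separated in $L(b)$ for any $(P,Q)\in\mathcal P$, nor for $(P,Q)=\bigl(\bigcup_{n\in b}V_n,\bigcup_{n\notin b}V_n\bigr)$.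
\end{lemma}

\begin{proof}
Write $W^t=W(b_t)$ and $F_i^t=F_i(b_t)$. Say that $t$ \emph{breaks} a pair $(P,Q)$ if $\pi^{-1}[P]$ and $\pi^{-1}[Q]$ are separated in $L(b_t)$. Since $L(b_t)$ is the disjoint union of clopen copies of the closed sets $F_0^t$ and $F^t_1$, this happens if and only if
\begin{equation}\label{eq:break}
\overline{P\cap F_i^t}\cap\overline{Q\cap F_i^t}=\emptyset\qquad\text{for } i=0 \text{ and } i=1,
\end{equation}
with closures taken in $L$.

\emph{Each $(P,Q)\in\mathcal P$ is broken by at most two $t$.} Fix $x\in\overline P\cap\overline Q$ and suppose that $t$ breaks $(P,Q)$. First, $x\notin\bigcup_na_n$: by \eqref{eq:cover} each $a_n$ is contained in some $F^t_i$, and if the clopen set $a_n$ contained $x$, then $x\in\overline{P\cap a_n}\cap\overline{Q\cap a_n}$ would violate \eqref{eq:break}. Next, $L=F_0^t\cup W^t$ gives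
\begin{equation}\label{eq:either}
x\in\overline{P\cap F_0^t}\cup\overline{P\cap W^t},\qquad x\in\overline{Q\cap F_0^t}\cup\overline{Q\cap W^t}.
\end{equation}
By \eqref{eq:break} for $i=0$, we get $x\in\overline{P\cap W^t}$ (type $P$) or $x\in\overline{Q\cap W^t}$ (type $Q$). It suffices to show that two distinct breaking indices $t,s$ cannot have the same type, and since the roles of $P$ and $Q$ are symmetric we assume that both have type $P$. The set $W^s$ is contained in $W(\omega\setminus b_t)\cup\bigcup_{n\in b_s\cap b_t}a_n$. The first set lies in $F_0^t$, and the second is a finite union, hence a clopen set missing $x$. So $x\in\overline{P\cap W^s}$ implies $x\in\overline{P\cap F_0^t}$. By \eqref{eq:break}, $x\notin\overline{Q\cap F_0^t}$, and by \eqref{eq:either}, $x\in\overline{Q\cap W^t}$. Now $x\in\overline{P\cap W^t}\cap\overline{Q\cap W^t}$ and $W^t\subset F_1^t$, which contradicts \eqref{eq:break} for $i=1$.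

\emph{The new pair.} Let $P_t=\bigcup_{n\in b_t}V_n$ and $Q_t=\bigcup_{n\notin b_t}V_n$. Since the $V_n$ miss all $a_k$, both sets lie in $F_0^t$. If $t$ breaks $(P_t,Q_t)$, then \eqref{eq:break} for $i=0$ says $\overline{P_t}\cap\overline{Q_t}=\emptyset$, so some $w\in\operatorname{Clop}(L)$ contains $P_t$ and misses $Q_t$. As the $V_n$ are nonempty, $b_t=\{n:V_n\subset w\}$. Thus $w$ determines $t$, and at most $|\operatorname{Clop}(L)|$ indices $t$ break their own pair.

Altogether at most $2|\mathcal P|+|\operatorname{Clop}(L)|<\mathfrak c$ indices are excluded.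
\end{proof}

\section{The construction}\label{sec:construction}

We build $K\subset2^{\mathfrak c}$ one coordinate at a time. The one-step lemma, applied to all relevant sequences, would be enough for (D). For (L) we need a second filtration. Each coordinate $\xi<\mathfrak c$ receives a rank $\operatorname{rk}(\xi)<\omega_1$, independent of its position, so that every countable family of clopen sets has bounded rank, and so that the coordinates of rank at most $\gamma$ are constrained only by each other. The last demand explains why $F_1(b)$ in \eqref{eq:ext} is described by countably many clopen sets: the smaller set $\overline{W(b)}$ depends on the whole space $L$, hence possibly on coordinates of all ranks. One further device appears below without apparent reason: before a sequence $(A_n)$ is split, each $A_n$ is trimmed by removing a set $e^\gamma_{\sigma,i}$. Its purpose is explained in Example~\ref{ex:reflection}.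

\subsection*{Names} A \emph{name} is a pair $N=(s,Z)$ with $s\subset\mathfrak c$ finite and $Z\subset2^s$; the set $s$ is its \emph{support}. If $x$ is a $0$-$1$ function whose domain contains $s$, we write $x\in N$ if $x|s\in Z$. Finite Boolean combinations of names are names, evaluated pointwise, and $[\xi]$ is the name for $x(\xi)=1$. There are $\mathfrak c$ names, and at most $|\xi|+\omega$ names with support in $\xi$. If $L\subset2^\xi$ is closed, a name with support in $\xi$ defines a clopen subset of $L$, denoted by the same letter, and by compactness every clopen subset of $L$ arises in this way. A name has \emph{rank $\le\gamma$} if all coordinates in its support have rank at most $\gamma$.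

\subsection*{Bookkeeping} Write $\xi<\mathfrak c$ as $\xi=\omega\nu+n$ with $n\in\omega$, and call $\xi$ even or odd according to $n$. For each $\nu<\omega_1$ list the ordinals $\omega\nu+2j$ $(j\in\omega)$ bijectively as $\zeta^\nu_{\sigma,i}$, $(\sigma,i)\in\omega^{<\omega}\times\omega$. These are all the even ordinals below $\omega_1$. For $\gamma<\omega_1$ define the names
\[
e^\gamma_{\sigma,i}=[\zeta^{\gamma+1}_{\sigma,i}]\setminus\bigcup_{k<i}[\zeta^{\gamma+1}_{\sigma,k}].
\]
So $x\in e^\gamma_{\sigma,i}$ means that $i$ is the first index $k$ with $x(\zeta^{\gamma+1}_{\sigma,k})=1$, and for fixed $\gamma,\sigma$ these names are pairwise disjoint.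

A \emph{U-task} is a tuple $(\gamma,(U_n))$, and an \emph{S-task} is a tuple $(\gamma,(A_n),(D_n),f,(V_n))$, where $\gamma<\omega_1$, $f\in\omega^\omega$, and $U_n,A_n,D_n,V_n$ $(n\in\omega)$ are names. There are $\omega_1\cdot\mathfrak c^\omega=\mathfrak c$ tasks. Partition the odd ordinals below $\mathfrak c$ into $\mathfrak c$ sets of size $\mathfrak c$ and assign one task to each set. A subset of $\mathfrak c$ of size $\mathfrak c$ is unbounded, so we obtain an enumeration $(\tau_\xi)_{\xi\text{ odd}}$ in which every task appears unboundedly often.

\subsection*{The recursion} We define nonempty closed sets $K_\xi\subset2^\xi$ for $\xi\le\mathfrak c$ and ranks $\operatorname{rk}(\xi)$ for $\xi<\mathfrak c$ such that the restriction maps $K_\xi\to K_{\xi'}$, $\xi'\le\xi$, are well defined and onto. Consequently, inclusion, disjointness and nonemptiness of names with support in $\xi'$ hold in $K_{\xi'}$ if and only if they hold in $K_\xi$. Also $|\operatorname{Clop}(K_\xi)|\le|\xi|+\omega<\mathfrak c$ for $\xi<\mathfrak c$.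

Put $K_0=\{\emptyset\}$. For a limit $\xi$ put $K_\xi=\{x\in2^\xi:x|\xi'\in K_{\xi'}\text{ for all }\xi'<\xi\}$. The map $K_\xi\to K_{\xi'}$ is onto: for $y\in K_{\xi'}$ the closed sets $\{x\in2^\xi:x|\xi'=y,\ x|\xi''\in K_{\xi''}\}$, $\xi'\le\xi''<\xi$, are nonempty and decreasing, so they have a common point. At a successor, $K_{\xi+1}\subset K_\xi\times2$ is given by one of three rules.

\emph{Free step:} $K_{\xi+1}=K_\xi\times2$. This rule is used if $\xi=\zeta^\nu_{\sigma,i}$, and then $\operatorname{rk}(\xi)=\nu$. It is also used, with $\operatorname{rk}(\xi)=0$, if $\xi\ge\omega_1$ is even, or if $\xi$ is odd and $\tau_\xi$ is not valid at $\xi$ in the sense below.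

\emph{U-step.} A U-task $\tau_\xi=(\gamma,(U_n))$ is \emph{valid} at $\xi$ if the $U_n$ have supports in $\xi$ and rank $\le\gamma$ and define a decreasing sequence of nonempty subsets of $K_\xi$. Then $\operatorname{rk}(\xi)=\gamma+1$ and
\[
K_{\xi+1}=K_\xi\times\{0\}\ \cup\ \Bigl(\bigcap_nU_n\Bigr)\times\{1\}.
\]

\emph{S-step.} An S-task $\tau_\xi=(\gamma,(A_n),(D_n),f,(V_n))$ is \emph{valid} at $\xi$ if all its names have supports in $\xi$, the $A_n$ and $D_n$ have rank $\le\gamma$, all $\zeta^{\gamma+1}_{\sigma,i}$ are below $\xi$, and in $K_\xi$ the $A_n$ are pairwise disjoint, $A_k\subset D_l$ for $l<k$, $V_n\ne\emptyset$, and $V_n\cap A_k=\emptyset$ for all $n,k$. No condition is imposed on the rank of the $V_n$. Put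
\begin{equation}\label{eq:trim}
a_n=A_n\setminus e^\gamma_{f|n,f(n)},\qquad E_l=D_l\cup a_0\cup\dots\cup a_l .
\end{equation}
In $K_\xi$ the $a_n$ are pairwise disjoint, and $a_k\subset E_l$ for all $k,l$: by definition if $k\le l$, and because $a_k\subset A_k\subset D_l$ if $k>l$. We let $\operatorname{rk}(\xi)=\gamma+1$ and $K_{\xi+1}=K_\xi(b)$ as in \eqref{eq:ext}, for a set $b=b_t$ chosen below, and we make the \emph{promise} that $\bigcup_{n\in b}V_n$ and $\bigcup_{n\notin b}V_n$ will not be separated in $K_{\xi'}$ for any $\xi'$ with $\xi<\xi'\le\mathfrak c$.

\subsection*{Keeping the promises} The induction hypothesis at $\xi$ is that each pair $(P,Q)$ promised at a step below $\xi$ is not separated in $K_\xi$. Let $\xi$ be a limit and suppose a clopen $w\subset K_\xi$ separates such a pair. A name of $w$ has finite support, contained in some $\xi'<\xi$ above the step of the promise; since $K_\xi\to K_{\xi'}$ is onto, the same name separates the pair in $K_{\xi'}$, which is impossible. At a free step or a U-step $K_\xi\times\{0\}\subset K_{\xi+1}$, so if $w$ separates the pair in $K_{\xi+1}$, then $\{x\in K_\xi:(x,0)\in w\}$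 separates it in $K_\xi$. At an S-step there are at most $|\xi|<\mathfrak c$ old promises, and Lemma~\ref{lem:onestep} with $L=K_\xi$ provides $b=b_t$ that keeps all of them and the new one.

We put $K=K_{\mathfrak c}$, a nonempty totally disconnected compact Hausdorff space. A coordinate $\xi$ is called \emph{free}, a \emph{U-coordinate} or an \emph{S-coordinate} according to the rule used at step $\xi$. From the definition of the ranks:
\begin{enumerate}
\item[(R1)] if $\lambda<\omega_1$ is a nonzero limit ordinal, the coordinates of rank $\lambda$ are exactly the free coordinates $\zeta^\lambda_{\sigma,i}$;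
\item[(R2)] the coordinates of rank $\gamma+1$ are the free coordinates $\zeta^{\gamma+1}_{\sigma,i}$ and the U- and S-coordinates whose task has parameter $\gamma$.
\end{enumerate}

\subsection*{Extending partial points} Each non-free coordinate $\xi$ imposes a \emph{constraint} on $x$, which restates the definition of $K_{\xi+1}$:
\begin{enumerate}
\item[(U)] if $x(\xi)=1$, then $x\in U_n$ for all $n$;
\item[(S)] if $x\in a_n$ for some $n\in b$, then $x(\xi)=1$; and if $x(\xi)=1$, then $x\in E_l$ for all $l$ and $x\notin a_n$ for all $n\notin b$.
\end{enumerate}
The constraint involves the names $U_n$, respectively $A_n$, $D_n$, $e^\gamma_{f|n,f(n)}$, but not the $V_n$. Call $\Delta\subset\mathfrak c$ \emph{self-contained} if for every non-free $\xi\in\Delta$ these names have supports in $\Delta$, and call $x\in2^\Delta$ \emph{admissible} if it satisfies the constraints of all non-free $\xi\in\Delta$. By induction on $\xi$, $K$ is the set of admissible points of $2^{\mathfrak c}$; in particular $x|\Delta$ is admissible for $x\in K$.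

\begin{lemma}\label{lem:extend}
If $\Delta$ is self-contained, every admissible $x\in2^\Delta$ extends to a point of $K$.
\end{lemma}

\begin{proof}
Define $\hat x(\xi)$ by recursion. Put $\hat x(\xi)=x(\xi)$ for $\xi\in\Delta$. For $\xi\notin\Delta$ put $\hat x(\xi)=0$ if $\xi$ is free or a U-coordinate; if $\xi$ is an S-coordinate, put $\hat x(\xi)=1$ exactly when $\hat x|\xi\in W(b)$. We show $\hat x|\xi\in K_\xi$ by induction; limits follow from the definition of $K_\xi$. Let $\hat x|\xi\in K_\xi$. At a free step there is nothing to check. If $\xi\in\Delta$ is not free, its constraint involves only coordinates in $\Delta$, where $\hat x=x$, and so it holds. If $\xi\notin\Delta$ is a U-coordinate, use $K_\xi\times\{0\}\subset K_{\xi+1}$. If $\xi\notin\Delta$ is an S-coordinate, then either $\hat x|\xi\in W(b)\subset F_1(b)$ and $\hat x(\xi)=1$, or $\hat x|\xi\in F_0(b)$ and $\hat x(\xi)=0$.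
\end{proof}

\begin{remark}\label{rem:size}
The set $\Delta$ of even ordinals below $\mathfrak c$ consists of $\mathfrak c$ free coordinates, so it is self-contained and every point of $2^\Delta$ is admissible. Hence $|K|=2^{\mathfrak c}$.
\end{remark}

For $\gamma<\omega_1$ let $\Gamma^\gamma=\{\xi:\operatorname{rk}(\xi)\le\gamma\}$ and $\Gamma^{<\gamma}=\{\xi:\operatorname{rk}(\xi)<\gamma\}$. The constraint of a coordinate of rank $\alpha+1$ involves only coordinates of rank $\le\alpha$ and the $\zeta^{\alpha+1}_{\sigma,i}$. Therefore $\Gamma^\gamma$ and $\Gamma^{<\gamma}$ are self-contained, and so is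
\begin{equation}\label{eq:delta}
\Gamma^\alpha\cup\{\zeta^{\alpha+1}_{\sigma,i}:(\sigma,i)\in\omega^{<\omega}\times\omega\}\cup s\qquad\text{for every } s\subset\Gamma^{\alpha+1}.
\end{equation}
Adding free coordinates to a self-contained set adds no constraints, which gives the following consequence of Lemma~\ref{lem:extend}.

\begin{corollary}\label{cor:free}
Let $\Delta$ be $\Gamma^\gamma$ or $\Gamma^{<\gamma}$, let $Y$ be a set of free coordinates disjoint from $\Delta$, and let $y\in K$ and $j\in2^Y$. Then there is $x\in K$ with $x|\Delta=y|\Delta$ and $x|Y=j$.
\end{corollary}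

Let $\mathbb B^\gamma$ be the algebra of clopen subsets of $K$ that have a name of rank $\le\gamma$, and write $x\equiv_\gamma y$ if $x|\Gamma^\gamma=y|\Gamma^\gamma$. If $x\equiv_\gamma y$, then $x$ and $y$ belong to the same members of $\mathbb B^\gamma$, and $x\equiv_\beta y$ for $\beta\le\gamma$. The algebras $\mathbb B^\gamma$ increase, their union is $\operatorname{Clop}(K)$, and every countable subset of $\operatorname{Clop}(K)$ lies in a single $\mathbb B^\gamma$, since a countable set of countable ordinals is bounded in $\omega_1$.

\begin{lemma}\label{lem:basic}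
\begin{enumerate}
\item[(i)] $K$ has no isolated points and is an almost $P$-space.
\item[(ii)] Let $\gamma<\omega_1$ and $f\in\omega^\omega$. Let $A_n,D_n\in\mathbb B^\gamma$ with the $A_n$ pairwise disjoint and $A_k\subset D_l$ for $l<k$, and let $V_n$ be nonempty clopen sets with $V_n\cap A_k=\emptyset$ for all $n,k$. Put $a_n=A_n\setminus e^\gamma_{f|n,f(n)}$. Then there are an infinite co-infinite set $b\subset\omega$ and a clopen $c\subset K$ such that $a_n\subset c$ for $n\in b$, $a_n\cap c=\emptyset$ for $n\notin b$, $c\subset D_l\cup a_0\cup\dots\cup a_l$ for all $l$, and the sets $\bigcup_{n\in b}V_n$ and $\bigcup_{n\notin b}V_n$ are not separated.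
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $w\in\mathbb B^\gamma$ be nonempty, $y\in w$, and let $\zeta$ be a free coordinate of rank $\gamma+1$. Corollary~\ref{cor:free} gives $x_0,x_1\equiv_\gamma y$ with $x_i(\zeta)=i$, and these are two points of $w$. So no point is isolated.

Let $\bigcap_nO_n$ be a $G_\delta$ set containing a point $y$. Choose decreasing clopen sets $U_n$ with $y\in U_n\subset O_n$, an ordinal $\gamma$ with all $U_n\in\mathbb B^\gamma$, and names of rank $\le\gamma$ for the $U_n$. Since $\operatorname{cf}(\mathfrak c)>\omega$, the supports are contained in some $\xi_0<\mathfrak c$. For $\xi\ge\xi_0$ the names define a decreasing sequence of nonempty subsets of $K_\xi$, so the U-task $(\gamma,(U_n))$ is valid at $\xi$. It equals $\tau_\xi$ for some odd $\xi\ge\xi_0$. The clopen set $[\xi]$ lies in $\bigcap_nU_n$ by (U). It is nonempty because $\bigcap_nU_n\ne\emptyset$ in $K_\xi$ by compactness and $K\to K_{\xi+1}$ is onto.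

(ii) Choose names of rank $\le\gamma$ for the $A_n,D_n$ and any names for the $V_n$. Their supports and the coordinates $\zeta^{\gamma+1}_{\sigma,i}$ form a countable subset of $\mathfrak c$, contained in some $\xi_0<\mathfrak c$. The S-task $(\gamma,(A_n),(D_n),f,(V_n))$ is valid at every $\xi\ge\xi_0$, so it is treated at some S-step $\xi$. Let $b$ be the set chosen there and $c=[\xi]$. The first three properties are the constraint (S), and the last is the promise, kept in $K_{\mathfrak c}=K$.
\end{proof}

\section{Reflection and limits at points}\label{sec:reflection}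

The key property of the ranks is that sets of higher rank create no new separations between sets of lower rank: if $P,Q$ are unions of members of $\mathbb B^\gamma$ and some clopen set separates them, then a member of $\mathbb B^\gamma$ does. This is where the trimming in \eqref{eq:trim} is needed. Had we split the $A_n$ themselves, the new set $[\xi]$ of rank $\gamma+1$ would separate $\bigcup_{n\in b}A_n$ from $\bigcup_{n\notin b}A_n$, with nothing to provide a separating set in $\mathbb B^\gamma$. To prove the property we attach to a clopen $w$ a ``shadow'' $w'\in\mathbb B^\gamma$ such that every point $y$ can be changed, outside $\Gamma^\gamma$, into a point $x$ that lies in $w$ exactly when $y$ lies in $w'$.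

\begin{example}\label{ex:reflection}
Let $\xi$ be an S-coordinate of rank $\gamma+1$ with data $A_n,D_n,f,b$, and $w=[\xi]$. Given $y\in K$, define $z$ on the set \eqref{eq:delta} with $\alpha=\gamma$, $s=\{\xi\}$: let $z=y$ on $\Gamma^\gamma$, let $z(\zeta^{\gamma+1}_{\sigma,i})=1$ exactly when $(\sigma,i)=(f|n,f(n))$ for some $n$, and let $z(\xi)=0$. Then $z\in e^\gamma_{f|n,f(n)}$ for all $n$, so $z$ lies in no $a_n$ and (S) holds. By Lemma~\ref{lem:extend}, $z$ extends to $x\in K$ with $x\equiv_\gamma y$ and $x\notin w$. So $w'=\emptyset$ is a shadow of $[\xi]$: every point can hide in the trimmed parts.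

With two S-coordinates $\xi_1,\xi_2$ of rank $\gamma+1$ hiding may be impossible. Suppose $A^1_0=A^2_0=A$, $0\in b_1\cap b_2$ and $f_1(0)\ne f_2(0)$. The sets $e^\gamma_{\emptyset,f_1(0)}$ and $e^\gamma_{\emptyset,f_2(0)}$ are disjoint, so $A=a^1_0\cup a^2_0\subset[\xi_1]\cup[\xi_2]$, and a shadow of $[\xi_1]\cup[\xi_2]$ must contain $A$. For $n\ge1$, however, $f_1|n\ne f_2|n$, so the sets $e^\gamma_{f_1|n,f_1(n)}$ and $e^\gamma_{f_2|n,f_2(n)}$ depend on different free coordinates and a point can lie in all of them. This is the reason for indexing the trimming sets by the tree $\omega^{<\omega}$: for finitely many functions $f_j$, conflicts occur only at finitely many levels $n$, and these levels contribute a clopen set of rank $\le\gamma$.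
\end{example}

\begin{lemma}[Reflection]\label{lem:reflection}
Let $\gamma<\omega_1$ and $w\in\operatorname{Clop}(K)$. There is $w'\in\mathbb B^\gamma$ such that for every $y\in K$ there is $x\in K$ with $x\equiv_\gamma y$ and $(x\in w\iff y\in w')$.
\end{lemma}

\begin{proof}
Call such a $w'$ a \emph{$\gamma$-shadow} of $w$. If $\gamma\le\alpha$, $w_1$ is an $\alpha$-shadow of $w$ and $w'$ is a $\gamma$-shadow of $w_1$, then $w'$ is a $\gamma$-shadow of $w$: given $y$, take $x_1\equiv_\gamma y$ with $x_1\in w_1\iff y\in w'$, and then $x\equiv_\alpha x_1$ with $x\in w\iff x_1\in w_1$.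

We fix $\gamma$ and argue by induction on $\beta$ for $w\in\mathbb B^\beta$. If $\beta\le\gamma$, take $w'=w$ and $x=y$. If $\beta>\gamma$, it suffices to find $\alpha$ with $\gamma\le\alpha<\beta$ and an $\alpha$-shadow $w_1$ of $w$, since the induction hypothesis applies to $w_1\in\mathbb B^\alpha$. Let $(s,Z)$ be a name of $w$ with $s\subset\Gamma^\beta$.

\emph{Case 1: $\beta$ is a limit.} The finitely many coordinates in $s\cap\Gamma^{<\beta}$ have ranks below $\beta$, so $s\cap\Gamma^{<\beta}\subset\Gamma^\alpha$ for some $\alpha\in[\gamma,\beta)$. By (R1), $Y=s\setminus\Gamma^\alpha$ consists of free coordinates. For $y\in K$ let $z_y\in 2^s$ be equal to $y$ on $s\cap\Gamma^\alpha$ and to $0$ on $Y$, and put $w_1=\{y\in K:z_y\in Z\}\in\mathbb B^\alpha$. Corollary~\ref{cor:free} gives $x\equiv_\alpha y$ with $x|s=z_y$, so $x\in w\iff y\in w_1$.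

\emph{Case 2: $\beta=\alpha+1$.} Then $\alpha\ge\gamma$. Let $\xi_1,\dots,\xi_k$ be the S-coordinates of rank $\alpha+1$ in $s$, with data $A^j_n,D^j_n,f_j,b_j$ and $a^j_n=A^j_n\setminus e^\alpha_{f_j|n,f_j(n)}$. Choose $m\in\omega$ such that $f_j|m\ne f_{j'}|m$ whenever $f_j\ne f_{j'}$. Let $\Delta$ be the self-contained set \eqref{eq:delta}. By (R2), for $y\in K$ the following rules define $z_y\in2^\Delta$:
\begin{itemize}
\item $z_y=y$ on $\Gamma^\alpha$;
\item $z_y(\zeta^{\alpha+1}_{\sigma,i})=1$ if and only if $(\sigma,i)=(f_j|n,f_j(n))$ for some $j$ and some $n\ge m$;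
\item $z_y=0$ at the U-coordinates of rank $\alpha+1$ in $s$;
\item $z_y(\xi_j)=1$ if and only if $y\in A^j_n$ for some $n<m$ with $n\in b_j$.
\end{itemize}
We first locate $z_y$ with respect to the sets $a^j_n$. Let $n\ge m$ and $\sigma=f_j|n$. If $\sigma=f_{j'}|n$, then $f_{j'}|m=f_j|m$, so $f_{j'}=f_j$. Hence $z_y(\zeta^{\alpha+1}_{\sigma,i})=1$ exactly for $i=f_j(n)$, so $z_y\in e^\alpha_{f_j|n,f_j(n)}$ and $z_y\notin a^j_n$. Let $n<m$. Then $z_y(\zeta^{\alpha+1}_{f_j|n,i})=0$ for all $i$, so $z_y\notin e^\alpha_{f_j|n,f_j(n)}$, and $z_y\in a^j_n$ if and only if $y\in A^j_n$.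

Now we check that $z_y$ is admissible. The constraints of coordinates in $\Gamma^\alpha$ hold because $y\in K$, and (U) holds at the U-coordinates of rank $\alpha+1$ because the value is $0$. Consider (S) at $\xi_j$. The names $A^j_n,D^j_n$ have rank $\le\alpha$, so $z_y$ satisfies the same ones as $y$; and $y\in K$, so $y$ lies in at most one $A^j_n$, and $y\in A^j_n$ implies $y\in D^j_l$ for $l<n$. If $z_y\in a^j_n$ with $n\in b_j$, then $n<m$ and $y\in A^j_n$, so $z_y(\xi_j)=1$. Conversely, let $z_y(\xi_j)=1$, witnessed by $n<m$, $n\in b_j$, $y\in A^j_n$. Then $z_y\in a^j_n$. For $n'\notin b_j$ we have $n'\ne n$, so $y\notin A^j_{n'}$ and $z_y\notin a^j_{n'}$. Finally $z_y\in D^j_l\cup a^j_0\cup\dots\cup a^j_l$ for every $l$: through $a^j_n$ if $l\ge n$, and through $D^j_l$ if $l<n$.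

By Lemma~\ref{lem:extend}, $z_y$ extends to $x\in K$; then $x\equiv_\alpha y$, and $x\in w$ if and only if $z_y|s\in Z$. The function $z_y|s$ depends only on the values of $y$ on $s\cap\Gamma^\alpha$ and on the supports of the finitely many $A^j_n$ with $n<m$. So $w_1=\{y\in K:z_y|s\in Z\}$ belongs to $\mathbb B^\alpha$ and is an $\alpha$-shadow of $w$.
\end{proof}

\begin{corollary}\label{cor:sep}
If $P,Q$ are unions of members of $\mathbb B^\gamma$ and are separated in $K$, then some member of $\mathbb B^\gamma$ separates them.
\end{corollary}

\begin{proof}
Let $w\supset P$ be clopen with $w\cap Q=\emptyset$, and let $w'$ be a $\gamma$-shadow of $w$. For $y\in K$ take $x\equiv_\gamma y$ with $x\in w\iff y\in w'$. If $y\in P$, then $x\in P\subset w$, so $y\in w'$. If $y\in Q$, then $x\in Q$, so $x\notin w$ and $y\notin w'$.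
\end{proof}

At limit ranks only free coordinates are added, and this lets us go one step further: a non-separation that is present at all ranks below $\lambda$ occurs in $K$ on \emph{both} sides of a free coordinate of rank $\lambda$.

\begin{corollary}\label{cor:limit}
Let $\lambda<\omega_1$ be a nonzero limit ordinal, let $P,Q$ be unions of members of $\bigcup_{\beta<\lambda}\mathbb B^\beta$, let $\zeta$ be a coordinate of rank $\lambda$, $i\in 2$, and $H=\{x\in K:x(\zeta)=i\}$. If $P\cap H$ and $Q\cap H$ are separated in $K$, then $P$ and $Q$ are separated by a member of $\mathbb B^\beta$ for some $\beta<\lambda$.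
\end{corollary}

\begin{proof}
The sets $P\cap H$ and $Q\cap H$ are unions of members of $\mathbb B^\lambda$, so by Corollary~\ref{cor:sep} they are separated by some $w'\in\mathbb B^\lambda$, with a name $(s,Z)$, $s\subset\Gamma^\lambda$. Choose $\beta<\lambda$ with $s\cap\Gamma^{<\lambda}\subset\Gamma^\beta$. By (R1), $Y=\Gamma^\lambda\setminus\Gamma^{<\lambda}$ consists of free coordinates; let $j\in2^Y$ have the value $i$ at $\zeta$ and $0$ elsewhere. Let $w''$ be the set of $y\in K$ such that the function equal to $y$ on $s\cap\Gamma^{<\lambda}$ and to $j$ on $s\cap Y$ belongs to $Z$. Then $w''\in\mathbb B^\beta$. For $y\in K$, Corollary~\ref{cor:free} gives $x\in K$ with $x|\Gamma^{<\lambda}=y|\Gamma^{<\lambda}$ and $x|Y=j$. Then $x\in H$, and $x\in w'\iff y\in w''$. Membership in $P$ and in $Q$ depends only on coordinates in $\Gamma^{<\lambda}$. So $y\in P$ gives $x\in P\cap H\subset w'$ and $y\in w''$, while $y\in Q$ gives $x\in Q\cap H$, $x\notin w'$ and $y\notin w''$.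
\end{proof}

We can now prove (L). Suppose $\varphi$ has no limit at $x$ but oscillates little at the other points near $x$. There are two conceivable situations. Either $\varphi(y)$ is almost determined by the coordinates of $y$ of rank at most some $\beta$; then a free coordinate of rank $\beta+1$ copies the jump away from $x$ (Step 1 below). Or no countable rank almost determines $\varphi$; then we collect countably many witnesses into sets $P$ and $Q$ where $\varphi$ is small and large, and Corollary~\ref{cor:limit} produces a common limit point of $P$ and $Q$ different from $x$ (Step 2).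

\begin{proposition}\label{prop:L}
$K$ satisfies (L).
\end{proposition}

\begin{proof}
Let $\varphi$ be as in (L) and $x\in K$. Since $x$ is not isolated, we can define $\ell^+=\inf_W\sup_{W\setminus\{x\}}\varphi$ and $\ell^-=\sup_W\inf_{W\setminus\{x\}}\varphi$ over the clopen neighborhoods $W$ of $x$; the limit exists if and only if $\ell^+=\ell^-$. Suppose $\ell^+-\ell^-=20\varepsilon>0$. Since $\{y:\operatorname{osc}(\varphi,y)>\varepsilon\}$ is finite, there is a clopen $O\ni x$ with
\begin{equation}\label{eq:osc}
\operatorname{osc}(\varphi,y)\le\varepsilon\qquad\text{for all }y\in O\setminus\{x\}.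
\end{equation}

\emph{Step 1: for every $\beta<\omega_1$ there are $y,y'\in O\setminus\{x\}$ with $y\equiv_\beta y'$ and $\varphi(y')-\varphi(y)>5\varepsilon$.} A pair that works for $\beta$ works for all smaller ordinals, so we may assume $O\in\mathbb B^\beta$. Suppose the claim fails for $\beta$, that is,
\begin{equation}\label{eq:fail}
|\varphi(u)-\varphi(v)|\le5\varepsilon\qquad\text{whenever }u,v\in O\setminus\{x\},\ u\equiv_\beta v.
\end{equation}
Let $\zeta$ be a free coordinate of rank $\beta+1$ and $H=\{y\in K:y(\zeta)\ne x(\zeta)\}$, a clopen set missing $x$. For each clopen $W$ with $x\in W\subset O$ choose $y_W,z_W\in W\setminus\{x\}$ with $\varphi(y_W)>\ell^+-\varepsilon$ and $\varphi(z_W)<\ell^-+\varepsilon$. The nets $(y_W)$ and $(z_W)$ converge to $x$. By Corollary~\ref{cor:free} there are $y'_W,z'_W\in H$ with $y'_W\equiv_\beta y_W$ and $z'_W\equiv_\beta z_W$. They lie in $O$ because $O\in\mathbb B^\beta$, so \eqref{eq:fail} gives $\varphi(y'_W)>\ell^+-6\varepsilon$ and $\varphi(z'_W)<\ell^-+6\varepsilon$. Let $y^*,z^*\in O\cap H$ be cluster points of the nets $(y'_W)$ and $(z'_W)$. Since $y'_W|\Gamma^\beta=y_W|\Gamma^\beta$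 converges to $x|\Gamma^\beta$, we get $y^*\equiv_\beta x$, and $z^*\equiv_\beta x$ for the same reason. Every neighborhood of $y^*$ contains some $y'_W$, so \eqref{eq:osc} gives $\varphi(y^*)\ge\ell^+-7\varepsilon$; in the same way $\varphi(z^*)\le\ell^-+7\varepsilon$. Hence $\varphi(y^*)-\varphi(z^*)\ge6\varepsilon$, which contradicts \eqref{eq:fail}.

\emph{Step 2.} For each $\beta$ take $y,y'$ as in Step 1 and rationals $r,s$ with $\varphi(y)<r$, $s<\varphi(y')$ and $s-r>5\varepsilon$. One pair $(r,s)$ occurs for uncountably many, hence unboundedly many, $\beta$. So with this $(r,s)$, for \emph{every} $\beta<\omega_1$ there are $y\equiv_\beta y'$ in $O\setminus\{x\}$ with $\varphi(y)<r$ and $\varphi(y')>s$. Choose recursively $\beta_0<\beta_1<\cdots<\omega_1$, such points $y_n\equiv_{\beta_n}y'_n$, and clopen sets $p_n\ni y_n$, $q_n\ni y'_n$ contained in $O$ with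
\[
\varphi<r+2\varepsilon\ \text{ on }p_n,\qquad \varphi>s-2\varepsilon\ \text{ on }q_n,\qquad p_n,q_n\in\mathbb B^{\beta_{n+1}}.
\]
The sets $p_n,q_n$ exist by \eqref{eq:osc}, and $\beta_{n+1}$ is chosen after them. Let $\lambda=\sup_n\beta_n$, a countable limit ordinal, $P=\bigcup_np_n$ and $Q=\bigcup_nq_n$. If $\beta<\lambda$, no member of $\mathbb B^\beta$ separates $P$ and $Q$, because $y_n\in P$, $y'_n\in Q$ and $y_n\equiv_\beta y'_n$ when $\beta_n\ge\beta$. Let $\zeta=\zeta^\lambda_{\emptyset,0}$ and $H=\{y\in K:y(\zeta)\ne x(\zeta)\}$. By Corollary~\ref{cor:limit} there is a point $z\in\overline{P\cap H}\cap\overline{Q\cap H}$. Then $z\in O\cap H\subset O\setminus\{x\}$, and every neighborhood of $z$ meets both $P$ and $Q$. So $\operatorname{osc}(\varphi,z)\ge s-r-4\varepsilon>\varepsilon$, which contradicts \eqref{eq:osc}.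
\end{proof}

Without $H$, Step 2 would give only a point of $\overline P\cap\overline Q$, and this point could be $x$ itself, where large oscillation is allowed.

\section{Operators and disjoint sequences}\label{sec:disjoint}

We turn to (D). Fix an operator $T$ on $C(K)$, with $\mu_x=T^*\delta_x$. The plan was described at the beginning of Section~\ref{sec:onestep}; to carry it out we must make $|\mu_x|$ small, for all $x\in V_n$, on the part of $c$ outside $a_n$. Three tools are needed. The first deals with the fact that $x\mapsto|\mu_x|(C)$ is only lower semicontinuous, so that a small value at one point says nothing about nearby points. The almost $P$ property repairs this.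

\begin{lemma}\label{lem:constant}
Given clopen sets $C_j$ $(j\in\omega)$ and a nonempty clopen set $V$, there is a nonempty clopen $W\subset V$ on which all functions $x\mapsto|\mu_x|(C_j)$ are constant.
\end{lemma}

\begin{proof}
By (M1), $\varphi_j(x)=|\mu_x|(C_j)=\sup\{Tf(x):f\in C(K),\ |f|\le1_{C_j}\}$ is a supremum of continuous functions bounded by $\|T\|$, so the sets $\{\varphi_j>r\}$ are open. Enumerate all pairs $(j,i)$ with $j\in\omega$, $i\ge1$, as $(j_m,i_m)$, $m\in\omega$. Put $W_0=V$, and let $W_{m+1}$ be a nonempty clopen subset of the nonempty open set $\{x\in W_m:\varphi_{j_m}(x)>\sup_{W_m}\varphi_{j_m}-1/i_m\}$. The $G_\delta$ set $\bigcap_mW_m$ is nonempty by compactness, so by Lemma~\ref{lem:basic}(i) it contains a nonempty clopen $W$. On $W$ we have $\varphi_j\ge\sup_W\varphi_j-1/i$ for all $i$, so $\varphi_j$ is constant.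
\end{proof}

The second tool makes the mass of $\mu_x$, $x\in V_n$, small on the other members of the sequence.

\begin{lemma}[Rosenthal's lemma]\label{lem:rosenthal}
Let $\alpha_{k,n}\ge0$ $(k,n\in\omega)$ satisfy $\sum_k\alpha_{k,n}\le C$ for all $n$, and let $\eta>0$. There is an infinite $N\subset\omega$ with $\sum_{k\in N\setminus\{n\}}\alpha_{k,n}<\eta$ for all $n\in N$.
\end{lemma}

\begin{proof}
Partition $\omega$ into infinite sets $N_p$, $p\in\omega$. If some $N_p$ works, we are done. Otherwise choose $n_p\in N_p$ with $\sum_{k\in N_p\setminus\{n_p\}}\alpha_{k,n_p}\ge\eta$. The infinite set $N'=\{n_q:q\in\omega\}$ is disjoint from $N_p\setminus\{n_p\}$, so $\sum_{k\in N'}\alpha_{k,n}\le C-\eta$ for all $n\in N'$. Repeat the argument inside $N'$ with $C-\eta$ in place of $C$. Since the sums are nonnegative, the second alternative can occur at most $C/\eta$ times.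
\end{proof}

The third tool shows that trimming costs almost nothing.

\begin{lemma}\label{lem:trim}
Let $\gamma<\omega_1$ and $\theta'<\theta$. Let $B_n$ be clopen sets and $W_n$ nonempty clopen sets with $T1_{B_n}\ge\theta$ on $W_n$. Then there are $f\in\omega^\omega$ and nonempty clopen sets $W'_n\subset W_n$ such that $B'_n=B_n\setminus e^\gamma_{f|n,f(n)}$ satisfies $T1_{B'_n}\ge\theta'$ on $W'_n$.
\end{lemma}

\begin{proof}
Pick $x_n\in W_n$. Given $f|n$, the sets $e^\gamma_{f|n,i}$ $(i\in\omega)$ are pairwise disjoint and $|\mu_{x_n}|$ is finite, so we can choose $f(n)$ with $|\mu_{x_n}|(e^\gamma_{f|n,f(n)})<\theta-\theta'$. Then $T1_{B'_n}(x_n)=\mu_{x_n}(B_n)-\mu_{x_n}(B_n\cap e^\gamma_{f|n,f(n)})>\theta'$, and by continuity this holds on a clopen neighborhood $W'_n\subset W_n$ of $x_n$.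
\end{proof}

The sets $W'_n$ are found after $\gamma$ and $f$, and nothing bounds their rank by $\gamma$. This is why S-tasks allow $V_n$ of arbitrary rank.

\begin{proposition}\label{prop:main}
There are no $\varepsilon>0$, pairwise disjoint clopen sets $A_k$ and nonempty clopen sets $V_k$ $(k\in\omega)$ with $V_k\cap A_l=\emptyset$ for all $k,l$ and $|T1_{A_k}|\ge\varepsilon$ on $V_k$ for all $k$.
\end{proposition}

\begin{proof}
Suppose such $\varepsilon,A_k,V_k$ exist, and let $\eta=\varepsilon/32$.

\emph{Normalization.} Each $V_k$ is the disjoint union of the closed sets where $T1_{A_k}\ge\varepsilon$ and where $T1_{A_k}\le-\varepsilon$, so both are clopen. Replace $V_k$ by a nonempty one of them, pass to a subsequence on which the sign is the same, and replace $T$ by $-T$ if necessary; then $T1_{A_k}\ge\varepsilon$ on $V_k$. By Lemma~\ref{lem:constant} we shrink $V_k$ so that $|\mu_x|(A_l)=\alpha_{l,k}$ for all $x\in V_k$ and all $l$. Since $\sum_l\alpha_{l,k}\le\|T\|$, Lemma~\ref{lem:rosenthal} lets us pass to a further subsequence with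
\begin{equation}\label{eq:ros}
\sum_{l\ne k}|\mu_x|(A_l)<\eta\qquad(x\in V_k,\ k\in\omega).
\end{equation}
This controls the mass on the sets $A_l$, but not the mass at their accumulation points, which caused the cancellation in Example~\ref{ex:onestep}. To control it we enclose $2^q$ subsequences in disjoint clopen sets; a measure of norm at most $\|T\|$ is then small on one of these sets. Each splitting requires trimming, so we keep track of shrinking sets and a decreasing constant.

A \emph{$\theta$-system} $\mathcal S=(M;B_k,W_k)$ consists of an infinite set $M\subset\omega$ and, for $k\in M$, a clopen $B_k\subset A_k$ and a nonempty clopen $W_k\subset V_k$ with $T1_{B_k}\ge\theta$ on $W_k$. A system $(M';B'_k,W'_k)$ \emph{refines} $\mathcal S$ if $M'\subset M$ and $B'_k\subset B_k$, $W'_k\subset W_k$ for $k\in M'$. The system $\mathcal S$ \emph{lies in} a set $D$ if $B_k\subset D$ for all $k\in M$.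

\emph{Splitting in two. If $\mathcal S$ is a $\theta$-system and $\theta'<\theta$, there are a clopen $c$ and $\theta'$-systems $\mathcal S_1,\mathcal S_0$ refining $\mathcal S$ that lie in $c$ and in $K\setminus c$.} Let $M=\{m_0<m_1<\cdots\}$ and choose $\gamma$ with all $B_k\in\mathbb B^\gamma$. Lemma~\ref{lem:trim} gives $f$ and nonempty clopen $W'_{m_n}\subset W_{m_n}$ such that $B'_{m_n}=B_{m_n}\setminus e^\gamma_{f|n,f(n)}$ has $T1_{B'_{m_n}}\ge\theta'$ on $W'_{m_n}$. Apply Lemma~\ref{lem:basic}(ii) to the sequences $(B_{m_n})$, $D_l=K$, $(W'_{m_n})$ and to $f$, obtaining $b$ and $c$. Let $\mathcal S_1$ and $\mathcal S_0$ be the restrictions of $(M;B'_k,W'_k)$ to $\{m_n:n\in b\}$ and $\{m_n:n\notin b\}$; both index sets are infinite because $b$ is infinite and co-infinite.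

\emph{Splitting in $2^q$. If $\mathcal S$ is a $\theta$-system, $\theta'<\theta$ and $q\in\omega$, there are pairwise disjoint clopen sets $D^j$ and $\theta'$-systems $\mathcal S^j$ refining $\mathcal S$ such that $\mathcal S^j$ lies in $D^j$ $(j<2^q)$.} For $q=0$ take $D^0=K$ and $\mathcal S^0=\mathcal S$. For the step from $q$ to $q+1$, apply the statement for $q$ with $\theta''=(\theta+\theta')/2$, and split each $\mathcal S^j$ in two by a clopen set $c^j$, with constant $\theta'$. The two new systems lie in $D^j\cap c^j$ and $D^j\setminus c^j$.

\emph{Fusion.} Fix $q$ with $\|T\|/2^q<\eta$ and reals $\varepsilon=\theta_0>\theta_1>\cdots>\varepsilon/2$. We construct $\theta_n$-systems $\mathcal S_n=(M_n;B^n_k,W^n_k)$, each refining the previous one, starting with $\mathcal S_0=(\omega;A_k,V_k)$. Given $\mathcal S_n$, let $k_n=\min M_n$ and $A'_n=B^n_{k_n}$. Split the restriction of $\mathcal S_n$ to $M_n\setminus\{k_n\}$ in $2^q$ parts with constant $\theta_{n+1}$, obtaining $D^j$ and $\mathcal S^j$. By Lemma~\ref{lem:constant} there is a nonempty clopen $V'_n\subset W^n_{k_n}$ on which all functions $x\mapsto|\mu_x|(D^j)$ are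 constant. The constants add up to at most $\|T\|$, so for some $j$ the constant is at most $\|T\|/2^q<\eta$. Put $D_n=D^j$ and $\mathcal S_{n+1}=\mathcal S^j$ for this $j$.

We have $k_0<k_1<\cdots$, $A'_n\subset A_{k_n}$ and $V'_n\subset V_{k_n}$, so the $A'_n$ are pairwise disjoint and miss all $V'_m$. If $m>n$, then $\mathcal S_m$ refines $\mathcal S_{n+1}$, which lies in $D_n$; hence $A'_m\subset D_n$. In summary,
\begin{equation}\label{eq:fusion}
T1_{A'_n}(x)\ge\varepsilon/2\ \text{ and }\ |\mu_x|(D_n)<\eta\ \text{ for }x\in V'_n;\qquad A'_m\subset D_n\ \text{ for }m>n.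
\end{equation}

\emph{The final splitting.} Choose $\gamma$ with all $A'_n,D_n\in\mathbb B^\gamma$. Lemma~\ref{lem:trim} gives $f$ and nonempty clopen $V''_n\subset V'_n$ such that $a_n=A'_n\setminus e^\gamma_{f|n,f(n)}$ has $T1_{a_n}\ge\varepsilon/4$ on $V''_n$. Apply Lemma~\ref{lem:basic}(ii) to $(A'_n)$, $(D_n)$, $f$, $(V''_n)$, obtaining $b$ and $c$. Fix $n$ and $x\in V''_n$. The set $c\cap a_m$ is $a_m$ or empty according to whether $m\in b$, and $c_n=c\setminus(a_0\cup\dots\cup a_n)$ is contained in $D_n$. So
\[
T1_c(x)=\sum_{m\le n,\ m\in b}\mu_x(a_m)+\mu_x(c_n).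
\]
Since $x\in V_{k_n}$ and $a_m\subset A_{k_m}$, the terms with $m<n$ contribute less than $\eta$ in absolute value by \eqref{eq:ros}, and $|\mu_x(c_n)|<\eta$ by \eqref{eq:fusion}. As $2\eta=\varepsilon/16$, we get $T1_c(x)\ge\varepsilon/4-\varepsilon/16=3\varepsilon/16$ if $n\in b$ and $T1_c(x)\le\varepsilon/16$ if $n\notin b$. Because $T1_c$ is continuous, $\bigcup_{n\in b}V''_n$ and $\bigcup_{n\notin b}V''_n$ have disjoint closures. This contradicts Lemma~\ref{lem:basic}(ii).
\end{proof}

A failure of (D) gives only points $x_n\notin A_n$, not clopen sets $V_n$ missing every $A_k$. A neighborhood of $x_n$ may meet infinitely many $A_k$, and it is again the almost $P$ property that closes the gap.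

\begin{corollary}\label{cor:D}
$K$ satisfies (D).
\end{corollary}

\begin{proof}
Suppose (D) fails for $T$ and $(A_n)$. Passing to a subsequence, there are $\varepsilon>0$ and $x_n\notin A_n$ with $|T1_{A_n}(x_n)|\ge\varepsilon$. Color a pair $n<m$ with color $1$ if $x_n\in A_m$, with color $2$ if $x_n\notin A_m$ and $x_m\in A_n$, and with color $3$ otherwise. By Ramsey's theorem there is a subsequence on which all pairs have the same color; we reindex it by $\omega$. Color $1$ would give $x_0\in A_1\cap A_2$ and color $2$ would give $x_2\in A_0\cap A_1$. So the color is $3$, and $x_n\notin A_m$ for all $n,m$. The set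
\[
\{x\in K:T1_{A_n}(x)=T1_{A_n}(x_n)\}\setminus\bigcup_mA_m
\]
is a $G_\delta$ set containing $x_n$, so it contains a nonempty clopen set $V_n$ by Lemma~\ref{lem:basic}(i). This contradicts Proposition~\ref{prop:main}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The space $K$ of Section~\ref{sec:construction} is nonempty, compact, Hausdorff and totally disconnected. By Lemma~\ref{lem:basic}(i) it is an almost $P$-space without isolated points. It satisfies (L) by Proposition~\ref{prop:L} and (D) by Corollary~\ref{cor:D}, so Proposition~\ref{prop:reduction} applies.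
\end{proof}

\section{The algebra of operators on $C(K)$}\label{sec:more}

For part (d) of Theorem~\ref{thm:more} we recall some standard facts. If the range of an operator between Banach spaces has finite codimension, it is closed. An operator $T$ on $X$ is \emph{Fredholm} if $\ker T$ has finite dimension and $T[X]$ has finite codimension; its index is $\dim\ker T-\operatorname{codim}T[X]$. If $Q$ is compact, $I-Q$ is Fredholm. The index is locally constant on the set of Fredholm operators in the operator norm. Finally, $C(K)$ has the \emph{Dunford--Pettis property} (Grothendieck): a weakly compact operator on $C(K)$ maps relatively weakly compact sets to relatively norm compact sets. So the square of a weakly compact operator on $C(K)$ is compact.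

\begin{proof}[Proof of Theorem~\ref{thm:more}]
(a) Let $u$ be a nonempty clopen subset of a totally disconnected compact almost $P$-space without isolated points. We show that $u$ contains $\mathfrak c$ pairwise disjoint nonempty clopen sets. Every nonempty clopen set splits into two, so there are nonempty clopen sets $u_s$ for finite $0$-$1$ sequences $s$, with $u_\emptyset=u$ and $u_{s0},u_{s1}$ disjoint subsets of $u_s$. For $z\in2^\omega$ the $G_\delta$ set $\bigcap_nu_{z|n}$ is nonempty by compactness, so it contains a nonempty clopen set $u_z$, and the $u_z$ are pairwise disjoint. A base must contain a nonempty subset of each $u_z$, so the weight is at least $\mathfrak c$. The weight of $K\subset2^{\mathfrak c}$ is at most $\mathfrak c$.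

(b) Give the function the value $0$ at $x$. Its oscillation vanishes at all other points, so by Proposition~\ref{prop:L} it has a limit at $x$, which is the value of the continuous extension.

(c) Write $\mathcal W=\mathcal W(C(K))$. If $gI+S=g'I+S'$, then $(g-g')I\in\mathcal W$, so $g=g'$ by Lemma~\ref{lem:mult}, and then $S=S'$. By uniqueness the map $T\mapsto g$ is linear with kernel $\mathcal W$, and it is onto because $gI\mapsto g$. It is multiplicative because $(gI+S)(g'I+S')-gg'I=gIS'+S(g'I+S')\in\mathcal W$. By Proposition~\ref{prop:reduction} and uniqueness, the symbol of any operator has norm at most the norm of the operator. For $S'\in\mathcal W$ the operator $T-S'$ has symbol $g$, so $\|g\|\le\|T-S'\|$. Hence $\|g\|\le\operatorname{dist}(T,\mathcal W)\le\|T-S\|=\|g\|$.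

(d) Let $g$ be nowhere zero. Then $gI$ is invertible and $T=gI\,(I+R)$ with $R=(g^{-1}I)S$ weakly compact, so $R^2$ is compact. For $t\in[0,1]$,
\[
(I-tR)(I+tR)=(I+tR)(I-tR)=I-t^2R^2
\]
is Fredholm. The kernel of $I+tR$ is contained in the kernel of $I-t^2R^2$, and its range contains the range of $I-t^2R^2$, so $I+tR$ is Fredholm. The index is constant along the path $t\mapsto I+tR$ and equals $0$ at $t=0$. So $I+R$ has index $0$, and so does $T$, since $gI$ is an automorphism.

Let $g$ have a zero. The nonempty $G_\delta$ set $g^{-1}(0)$ contains a nonempty clopen set $u$, and by the proof of (a) there are pairwise disjoint nonempty clopen sets $v_i\subset u$ $(i<\mathfrak c)$. We have $T1_{v_i}=S1_{v_i}$. By Lemma~\ref{lem:wc}, $\{i:\|S1_{v_i}\|>\varepsilon\}$ is finite for each $\varepsilon>0$, so $T1_{v_i}=0$ for all $i$ outside a countable set; $\mathfrak c$ indices remain. Since $\|\sum_i\lambda_i1_{v_i}\|=\max_i|\lambda_i|$ for finite sums, the closed linear span of these $1_{v_i}$ is an isometric copy of $c_0(\mathfrak c)$ inside $\ker T$.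

For the range, note that $R_uT=R_uS$ is weakly compact. Suppose $C(K)=T[C(K)]+G$ with $G$ finite-dimensional. Since $R_u$ is onto, $C(u)=Y+R_u[G]$ with $Y=R_uT[C(K)]$, so $Y$ has finite codimension and is closed. By the open mapping theorem the unit ball of $Y$ is contained in the image under $R_uT$ of a ball, which is relatively weakly compact. So $Y$ is reflexive, and then so is $C(u)$, contrary to Lemma~\ref{lem:mult}.

If $T$ is injective or surjective, then $g$ has no zero by the last two paragraphs. So $T$ is Fredholm of index $0$, hence bijective, hence an automorphism.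

(e) Take $\mathfrak c$ pairwise disjoint nonempty clopen sets $u_i\subset K$ from the proof of (a), and write $R_i=R_{u_i}$, $E_i=E_{u_i}$, so $R_iE_i=I$. Each $u_i$ is compact, totally disconnected and without isolated points. It is an almost $P$-space because a $G_\delta$ subset of the clopen set $u_i$ is a $G_\delta$ subset of $K$. If $Q$ is an operator on $C(u_i)$, write $E_iQR_i=gI+S$. Then $Q=R_i(gI+S)E_i=(g|u_i)I+R_iSE_i$ is a weak multiplication.

Let $i\ne j$ and $Q\colon C(u_i)\to C(u_j)$, and write $E_jQR_i=gI+S$. Since $R_iE_j=0$, we get $0=R_i(gI+S)E_i=(g|u_i)I+R_iSE_i$. So multiplication by $g|u_i$ is weakly compact on $C(u_i)$, and $g|u_i=0$ by Lemma~\ref{lem:mult}. Therefore $(gI)E_i=0$ and $Q=R_j(gI+S)E_i=R_jSE_i$ is weakly compact. If $Q$ were an isomorphism, the identity $Q^{-1}Q$ of $C(u_i)$ would be weakly compact, contrary to Lemma~\ref{lem:mult}.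
\end{proof}

\begin{thebibliography}{9}

\bibitem{AK} Antonio Avil\'es and Piotr Koszmider, \emph{A Banach space in which every injective operator is surjective}, arXiv:1209.3042 (2012).

\bibitem{Diestel} Diestel, \emph{Sequences and Series in Banach Spaces}, Ch.~VII.

\end{thebibliography}
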